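# Normal subgroups of the mapping class group as kernels of actions on quotients of $\pi_1(S)$

## A Dehn twist and a reflection in genus two

Write $[x,y]=xyx^{-1}y^{-1}$. Let $S$ be the closed orientable surface of genus $2$ and
$$\pi=\pi_1(S)=\langle a_1,b_1,a_2,b_2\mid [a_1,b_1][a_2,b_2]=1\rangle .$$
Consider three maps on generators.

* $T$ sends $b_1\mapsto b_1a_1$ and fixes $a_1,a_2,b_2$. The relator is preserved because $[a_1,b_1a_1]=a_1b_1a_1\,a_1^{-1}\,a_1^{-1}b_1^{-1}=[a_1,b_1]$. The inverse is $b_1\mapsto b_1a_1^{-1}$.
* $\rho$ exchanges the indices $1$ and $2$. The relator becomes $[a_2,b_2][a_1,b_1]$, a conjugate of the old one.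
* $R$ exchanges $a_1\leftrightarrow b_2$ and $b_1\leftrightarrow a_2$. The relator becomes $[b_2,a_2][b_1,a_1]=[a_2,b_2]^{-1}[a_1,b_1]^{-1}=([a_1,b_1][a_2,b_2])^{-1}$.

All three are automorphisms of $\pi$. On $H_1(S)=\mathbb Z^4$, with intersection form $\omega(a_i,b_i)=1$ and the other products of generators zero, $T$ and $\rho$ preserve $\omega$, while $R$ changes its sign, since $\omega(Ra_1,Rb_1)=\omega(b_2,a_2)=-1$. So $T$ and $\rho$ come from orientation-preserving diffeomorphisms ($T$ is a Dehn twist), and $R$ comes from an orientation-reversing one.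

A subgroup $\Gamma\le\pi$ is **characteristic** if every automorphism of $\pi$ maps it to itself. Then automorphisms act on $Q=\pi/\Gamma$, inner automorphisms act as inner automorphisms, and we get a homomorphism ${\rm Out}(\pi)\to{\rm Out}(\pi/\Gamma)$. Its kernel is normal. Let us see what the familiar choices of $\Gamma$ give.

For $\Gamma=1$ the kernel is trivial, and for $\Gamma=\pi$ it is everything. For $\Gamma=[\pi,\pi]$ the quotient is $H_1(S)$ and the kernel is the Torelli group. It contains no nontrivial power of $T$, since $T^j$ acts by $b_1\mapsto b_1+ja_1$. For $\Gamma=[\pi,\pi]\pi^m$ the quotient is finite, the kernel has finite index, and it contains $T^j$ exactly when $m\mid j$.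

Now start from the other end. The classes of orientation-preserving diffeomorphisms form a normal subgroup $N^+$ of index $2$. Is there a $\Gamma$ whose kernel is exactly $N^+$? Suppose so. Since $T$ lies in the kernel, it acts on $Q=\pi/\Gamma$ as conjugation by some $x\in Q$. So $xb_1x^{-1}=b_1a_1$ in $Q$, that is,
$$a_1=b_1^{-1}xb_1x^{-1}=[b_1^{-1},x]\in[Q,Q].$$
As $\Gamma$ is characteristic, $\rho$ and $R$ act on $Q$ and preserve $[Q,Q]$. Hence $a_2=\rho(a_1)$, $b_2=R(a_1)$ and $b_1=R(a_2)$ lie in $[Q,Q]$ too, and $Q=[Q,Q]$. So $Q$ is perfect, and $Q\ne1$ because $R$ must not act as an inner automorphism. No abelian, nilpotent or solvable quotient will do. We need a nontrivial perfect quotient of $\pi$ on which every orientation-preserving automorphism becomes inner and $R$ does not, and it is not clear that one exists.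

Now the general setting. Let $S$ be a closed orientable surface of genus $g\ge2$ and $\pi=\pi_1(S)$. Let ${\rm Mod}_S=\pi_0({\rm Diff}(S))$ be the extended mapping class group, including orientation-reversing classes. By the Dehn–Nielsen theorem ${\rm Mod}_S={\rm Out}(\pi)={\rm Aut}(\pi)/{\rm Inn}(\pi)$. Two subgroups of a group are *commensurable* if their intersection has finite index in both. Nikolai V. Ivanov, "Fifteen problems about the mapping class groups", arXiv:math/0608325 (2006), asks: *is every normal subgroup of ${\rm Mod}_S$ commensurable with the kernel of ${\rm Out}(\pi)\to{\rm Out}(\pi/\Gamma)$ for some characteristic $\Gamma$?* For $N^+$ the question as posed is easy: take $\Gamma=\pi$. The answer for all normal subgroups is yes, for every genus $g\ge2$, with equality in place of commensurability.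

**Theorem A.** Let $g\ge2$ and let $N\lhd{\rm Mod}_S={\rm Out}(\pi)$ be any normal subgroup. There is a characteristic subgroup $\Gamma\le\pi$ with
$$N=\ker\big({\rm Out}(\pi)\to{\rm Out}(\pi/\Gamma)\big).$$
Moreover $\Gamma$ can be chosen so that $\pi/\Gamma$ is infinite with trivial center.

**Theorem A′.** Let $\Lambda\le{\rm Mod}_S$ be any subgroup, $\tilde\Lambda\le{\rm Aut}(\pi)$ its preimage, and $N\lhd\Lambda$. There is a $\tilde\Lambda$-invariant subgroup $\Gamma\lhd\pi$, with $\pi/\Gamma$ infinite and centerless, such that $N=\ker(\Lambda\to{\rm Out}(\pi/\Gamma))$.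

Theorem A is the case $\Lambda={\rm Mod}_S$.

## Lifting $N$ to ${\rm Aut}(\pi)$: kernels and centralizers

Since $\pi$ is centerless, $x\mapsto{\rm inn}_x$, ${\rm inn}_x(z)=xzx^{-1}$, identifies $\pi$ with ${\rm Inn}(\pi)\lhd{\rm Aut}(\pi)$. From $\varphi\,{\rm inn}_x\varphi^{-1}={\rm inn}_{\varphi(x)}$ we get, under this identification,
$$\varphi x\varphi^{-1}=\varphi(x)\qquad(\varphi\in{\rm Aut}(\pi),\ x\in\pi). \tag{1}$$
So characteristic subgroups of $\pi$ are exactly the subgroups of $\pi$ that are normal in ${\rm Aut}(\pi)$.

What would one try first? We want $N$ to act trivially on $\pi/\Gamma$ up to inner automorphisms. Let $\tilde N$ be the preimage of $N$ in ${\rm Aut}(\pi)$, and let $\Gamma=[\tilde N,\pi]$ be generated by all $\varphi(x)x^{-1}$ with $\varphi\in\tilde N$, $x\in\pi$. Then $\tilde N$ acts trivially on $\pi/\Gamma$. But $\tilde N\supseteq{\rm Inn}(\pi)$ forces $\Gamma\supseteq[\pi,\pi]$, so the kernel always contains the Torelli group. For $N=1$ in genus $2$ this is already fatal, even up to commensurability, because the Torelli group is infinite.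 To see this, put $c=[a_1,b_1]$ and let $\theta$ conjugate $a_1,b_1$ by $c$ and fix $a_2,b_2$. It preserves the relator and acts trivially on $H_1$. If $\theta^j$ ($j\ne0$) were conjugation by $w$, then $w$ would commute with $a_2$ and $b_2$. Centralizers of nontrivial elements of $\pi$ are cyclic, and $a_2,b_2$ are independent in $H_1$, so $w=1$. Then $c^j$ commutes with $a_1$, so both are powers of one element $z$. As $a_1$ is primitive in $H_1$, $z=a_1^{\pm1}$, and $c^j$ is a power of $a_1$ that vanishes in $H_1$, so $c^j=1$. This contradicts that $\pi$ is torsion-free and $c\ne1$ (a separating curve with a handle on each side is not null-homotopic).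

The mistake was to use all lifts of $N$. We should choose fewer: a normal subgroup $L\lhd{\rm Aut}(\pi)$ that maps onto $N$ but meets $\pi$ in a small subgroup. The next lemma says how small is small enough. Its purpose is to turn the statement about outer automorphisms into one about a centralizer.

**Lemma 1.** Let $\Pi\lhd G$ and $L\lhd G$ be such that $C_{G/L}(\Pi L/L)=1$, and put $\Gamma=L\cap\Pi$. Then $\Gamma\lhd G$, $\Pi/\Gamma$ is centerless, and $L\Pi/\Pi=\ker\big(G/\Pi\to{\rm Out}(\Pi/\Gamma)\big)$, where the map is induced by conjugation.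

*Proof.* As an intersection of normal subgroups, $\Gamma$ is normal in $G$. So $G$ acts on $\Pi/\Gamma$ by conjugation, $\Pi$ acts by inner automorphisms, and the map is defined. The group $\Pi/\Gamma\cong\Pi L/L$ is centerless, since its center lies in $C_{G/L}(\Pi L/L)$.

The coset $\varphi\Pi$ is in the kernel iff $\varphi$ acts on $\Pi/\Gamma$ as conjugation by some $x\in\Pi$, that is, iff $x^{-1}\varphi$ acts trivially on $\Pi/\Gamma$ for some $x\in\Pi$. So the kernel is the image in $G/\Pi$ of $A=\{\varphi\in G:[\varphi,z]\in\Gamma\text{ for all }z\in\Pi\}$. Always $[\varphi,z]\in\Pi$, so $\varphi\in A$ iff $[\varphi,z]\in L$ for all $z\in\Pi$, that is, iff $\varphi L$ centralizes $\Pi L/L$. By hypothesis this means $\varphi\in L$. So $A=L$, and the kernel is $L\Pi/\Pi$. $\square$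

For example, with $G={\rm Aut}(\pi)$ and $\Pi=\pi$, $L=1$ satisfies the hypothesis by (1) and gives $N=1$. The choice $L=G$ gives $\Gamma=\pi$ and $N={\rm Mod}_S$.

So two demands compete. $L$ must be large: for each $\nu\in N$, with lift $t\in{\rm Aut}(\pi)$, it must meet the coset $t\pi$. And $L$ must be small: the image of $\pi$ in ${\rm Aut}(\pi)/L$ must have trivial centralizer. The natural move is to pick a good element $p\in t\pi$ and let $L$ be its normal closure. The tool that controls normal closures of this kind is the Dehn filling theorem, fact (F5) below. It speaks only about normal closures of $p^k$ avoiding a certain finite set, and that set depends on $p$. So we may kill $p^k$ for large $k$, but we have no control if we kill $p$ itself. Killing $p^k$ puts only $\nu^k$ in the image of $L$, and nothing says that such powers generate a subgroup of finite index in $N$.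

The way around this is arithmetic. Kill $p^k$. In the quotient, choose a *second* element $p'$ in the image of the same coset $t\pi$, and kill $p'^{\,k'}$ with $k'$ large for the new quotient and coprime to $k$. Both elements map to $\nu$, so the image of $L$ contains $\nu^k$ and $\nu^{k'}$, hence $\nu$. But $p$ itself has not been killed by fiat; the two powers belong to different elements of the coset. Then pass to the next element of $N$. Three things must be arranged: a property of the pair $(G,\Pi)$ that implies $C_G(\Pi)=1$ and survives each filling; good elements in every coset $t\Pi$; and control of the union of infinitely many steps. The last is where finite generation of $\pi$ enters.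

## Loxodromic elements, hyperbolically embedded subgroups, and the class $\mathcal C$

**Definition ($E(y)$, $E^+(y)$).** For $y\in G$ of infinite order,
$$E(y)=\{g:\exists m\ge1,\ gy^mg^{-1}=y^{\pm m}\},\qquad E^+(y)=\{g:\exists m\ge1,\ gy^m=y^mg\}.$$
These are subgroups (pass to common multiples of the exponents). The sign defines a homomorphism $E(y)\to\{\pm1\}$ with kernel $E^+(y)$, so $E^+(y)\lhd E(y)$ has index at most $2$. In a free group $F(a,b)$, $E(a)=E^+(a)=\langle a\rangle$. In the infinite dihedral group $\langle y,t\mid t^2=1,\ tyt=y^{-1}\rangle$, $E(y)$ is the whole group and $E^+(y)=\langle y\rangle$. In $F(a,b)\times\mathbb Z/2$, $E^+(a)=\langle a\rangle\times\mathbb Z/2$ has torsion.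

**Definition (commensurable elements).** Elements $h,h'$ of infinite order are *commensurable* if some nonzero powers of them are conjugate.

**Definition (hyperbolic space).** Put $(x|z)_w=\frac12\big(d(x,w)+d(z,w)-d(x,z)\big)$. A geodesic space is $\delta$-*hyperbolic*, with $\delta>0$, if $(x|z)_w\ge\min\{(x|y)_w,(y|z)_w\}-\delta$ for all points. Multiplying by $2$ and rearranging, this is the *four-point condition*
$$d(x,z)+d(y,w)\le\max\{d(x,y)+d(z,w),\ d(y,z)+d(x,w)\}+2\delta. \tag{2}$$
I shall use freely that $(x|z)_w$ is $1$-Lipschitz in each of $x,z,w$, and that $(x|z)_w+(w|z)_x=d(w,x)$.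

**Definition (acylindrical, loxodromic).** An action on a metric space is *acylindrical* if for each $\varepsilon>0$ there are $R,M$ such that $d(x,x')\ge R$ implies $\#\{g:d(x,gx)\le\varepsilon,\ d(x',gx')\le\varepsilon\}\le M$. An element $g$ is *loxodromic* if $i\mapsto g^is$ is a quasi-isometric embedding of $\mathbb Z$. Put $\tau(q)=\lim_j d(q^jz,z)/j$; it does not depend on $z$ and is invariant under conjugation. The action of $F(a,b)$ on its Cayley tree is acylindrical: it is free on vertices, and balls of a given radius have bounded size. The action of $\mathbb Z\times\mathbb Z$ on $\mathbb R$ by translations through the first factor is not: infinitely many elements fix every point.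

**Definition (hyperbolically embedded).** Let $\{H_\lambda\}$ be subgroups of $G$ and $X\subset G$ such that $X\cup\bigcup H_\lambda$ generates $G$. Form the Cayley graph of $G$ with respect to the disjoint union $X\sqcup\bigsqcup H_\lambda$. For $h,h'\in H_\lambda$ let $\hat d_\lambda(h,h')\in[0,\infty]$ be the least length of a path from $h$ to $h'$ in this graph that uses no edge joining two vertices of $H_\lambda$ and labeled by a letter of $H_\lambda$. We write $\{H_\lambda\}\hookrightarrow_hG$ if, for some $X$, the graph is hyperbolic and every ball of finite radius in every $(H_\lambda,\hat d_\lambda)$ is finite.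

Take $G=F(a,t)$, $H=\langle a\rangle$, $X=\{t\}$. Each coset of $H$ spans a complete graph, and collapsing the cosets gives a tree whose edges are the $t$-edges. Distances $n$ in the tree become distances between $n$ and $2n+1$, so the graph is hyperbolic. A path that leaves $H$ must return through the same $t$-edge, so $\hat d(h,h')=\infty$ for $h\ne h'$, and $H\hookrightarrow_hG$. In $\mathbb Z^2=\langle a\rangle\times\langle t\rangle$ with $H=\langle a\rangle$ and $X=\{t\}$, the path $a^i,\ a^it,\ a^jt,\ a^j$ shows $\hat d(a^i,a^j)\le3$, and balls are infinite.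

We quote the following facts. Here DGO is Dahmani–Guirardel–Osin, *Hyperbolically embedded subgroups and rotating families in groups acting on hyperbolic spaces*, Mem. AMS 245 (2017), and Osin is *Acylindrically hyperbolic groups*, Trans. AMS 368 (2016).

* **(F1)** [Osin, Thm 1.4] For $y\in G$ of infinite order, $y$ is loxodromic for some acylindrical action of $G$ on a hyperbolic space iff $y$ lies in a virtually cyclic subgroup $E\hookrightarrow_hG$. Such $y$ is called *generalized loxodromic*.
* **(F2)** [DGO, Lemma 6.5, Cor. 6.6] For an acylindrical action on a hyperbolic space and $h$ loxodromic, $E(h)$ is virtually cyclic.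
* **(F3)** [DGO, Thm 6.8] If $h_1,\dots,h_r$ are pairwise non-commensurable loxodromic elements of an acylindrical action on a hyperbolic space, then $\{E(h_1),\dots,E(h_r)\}\hookrightarrow_hG$.
* **(F4)** [DGO, Prop. 4.33] If $\{H_\lambda\}\hookrightarrow_hG$, then $H_\lambda\cap gH_\lambda g^{-1}$ is finite for $g\notin H_\lambda$, and $H_\lambda\cap gH_\mu g^{-1}$ is finite for $\lambda\ne\mu$ and all $g$.
* **(F5)** [DGO, Thm 2.27 = 7.19] If $\{H_1,\dots,H_r\}\hookrightarrow_hG$, there is a finite $F\subset G\setminus\{1\}$ such that for all $K_i\lhd H_i$ with $K_i\cap F=\emptyset$, and $L$ the normal closure of $\bigcup K_i$ in $G$: $H_i\cap L=K_i$ for each $i$, and $\{H_i/K_i\}\hookrightarrow_hG/L$.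
* **(F6)** A subcollection of a hyperbolically embedded collection is hyperbolically embedded. Indeed, move the omitted $H_\mu$ into $X$: adjacency in the Cayley graph and the metrics $\hat d_\lambda$ of the remaining subgroups are unchanged.

For (F5), think of $F(a,t)$ and $H=\langle a\rangle$. Killing $a^k$ gives $(\mathbb Z/k)*\mathbb Z$, in which the image of $H$ is exactly $\mathbb Z/k$.

We also use that an infinite torsion-free virtually cyclic group is isomorphic to $\mathbb Z$, and that two elements of infinite order in a virtually cyclic group have a common nonzero power.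

**Definition (the class $\mathcal C$).** For $\Pi\lhd G$ write $(G,\Pi)\in\mathcal C$ if there is $y\in\Pi$, generalized loxodromic in $G$, with $E^+(y)$ torsion-free and $\Pi\not\subset E(y)$.

In this case $E^+(y)$ is virtually cyclic by (F1) and (F2), infinite and torsion-free, so $E^+(y)\cong\mathbb Z$. For example $(F(a,b),F(a,b))\in\mathcal C$ with $y=a$. This is the property that will survive fillings; here is why it is the right one.

**Lemma 2.** If $(G,\Pi)\in\mathcal C$, then $C_G(\Pi)=1$.

*Proof.* Let $1\ne g\in C_G(\Pi)$. Then $g$ commutes with $y$, so $g\in E^+(y)\cong\mathbb Z$ and $g^a=y^b$ with $a,b\ne0$. Each $x\in\Pi$ commutes with $g$, hence with $y^b$, so $x\in E(y)$. This contradicts $\Pi\not\subset E(y)$. $\square$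

The torsion-free condition matters: for $G=F(a,b)\times\mathbb Z/2$ and $\Pi=F(a,b)$ the centralizer of $\Pi$ is $\mathbb Z/2$, and accordingly $(G,\Pi)\notin\mathcal C$.

## The elements $ty^n$ in an acylindrical action

Given $y\in\Pi$ and a coset $t\Pi$, the candidates for $p$ are $ty^n$ with $n$ large. They must be loxodromic, have torsion-free $E^+$, and be non-commensurable with prescribed elements. If $t\in E(y)$ all this may fail: in the infinite dihedral group above every $ty^n$ has order $2$. So we assume $t\notin E(y)$. The model is $G=F(a,b)$ acting on its tree, $y=a$, $t=b$. The axis of $p_n=ba^n$ passes through $p_n^{-1}=a^{-n}b^{-1}$, then $a^{-n},a^{-n+1},\dots,a^{-1},1$. So it runs for a length $n$ along the axis of $y$. An element $q$ that commutes with a power of $p_n$ moves the points of the axis of $p_n$ by about $\tau(q)$. Hence it moves a long piece of the axis of $y$ by a bounded amount, and acylindricity should then force $q$ to commute with a power of $y$. The lemmas of this section make this precise.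

**Standing notation.** $G$ acts acylindrically on a $\delta$-hyperbolic space, $y$ is loxodromic, $s$ is a base point, $\tau=\tau(y)>0$. By stability of quasigeodesics, the points $y^cs$ with $a\le c\le b$ lie within a uniform distance of any geodesic from $y^as$ to $y^bs$. A Gromov product $(x|z)_w$ is at most the distance from $w$ to a geodesic from $x$ to $z$. So
$$C_y:=\sup_{a\le c\le b}(y^as|y^bs)_{y^cs}<\infty .$$
Let $d_i=d(s,y^is)$. Then $d_{i+j}\le d_i+d_j$, so $d_i\ge\tau i$. Also $d_{i+j}=d_i+d_j-2(s|y^{i+j}s)_{y^is}\ge d_i+d_j-2C_y$, so $i\mapsto d_i-2C_y$ is superadditive and $d_i-2C_y\le\tau i$. Altogether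
$$\tau i\le d(s,y^is)\le\tau i+2C_y\qquad(i\ge0). \tag{3}$$

**Lemma 3.** If $t\notin E(y)$, then $C_0:=\sup_{a,b\ge0}(y^{-a}s|ty^bs)_s<\infty$.

The lemma says that the ray $y^{-a}s$ and the ray $ty^bs$ leave $s$ in different directions.

*Proof.* Suppose the supremum is infinite.

**Step 1: the two rays stay close.** Fix $i\ge0$. The product $(y^{-a}s|ty^bs)_s$ is at most $\min\{d(s,y^{-a}s),d(s,ty^bs)\}$, and only finitely many distances belong to $a<i$ or $b<i$. So we can choose $a,b\ge i$ with $(y^{-a}s|ty^bs)_s\ge\tau i$. Then
$$(y^{-i}s|y^{-a}s)_s=d(s,y^{-i}s)-(s|y^{-a}s)_{y^{-i}s}\ge\tau i-C_y,$$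
$$(ty^bs|ty^is)_s\ge(ty^bs|ty^is)_{ts}-d(s,ts)=(y^bs|y^is)_s-d(s,ts)\ge\tau i-C_y-d(s,ts).$$
Using hyperbolicity twice, $(y^{-i}s|ty^is)_s\ge\tau i-C_y-d(s,ts)-2\delta$. By (3), $d(s,y^{-i}s)\le\tau i+2C_y$ and $d(s,ty^is)\le\tau i+2C_y+d(s,ts)$. Therefore
$$d(y^{-i}s,ty^is)\le D_1:=6C_y+3d(s,ts)+4\delta\qquad(i\ge0).$$

**Step 2: acylindricity gives a relation.** Put $c_i=y^ity^i$. For $i,j\ge0$, $d(c_iy^js,y^{-j}s)=d(ty^{i+j}s,y^{-i-j}s)\le D_1$. Comparing $c_i$ with $c_0$, the element $c_0^{-1}c_i$ moves every $y^js$, $j\ge0$, by at most $2D_1$. Apply acylindricity with $\varepsilon=2D_1$ to $s$ and $y^js$, with $j$ so large that $\tau j\ge R$. The set $\{c_0^{-1}c_i:i\ge0\}$ is finite, so $c_i=c_l$ for some $i<l$. With $m=l-i$ this says $t=y^mty^m$, so $ty^mt^{-1}=y^{-m}$ and $t\in E(y)$, a contradiction. $\square$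

The next lemma is the local-to-global principle that we need: a chain of long segments with small Gromov products at the joints behaves like a geodesic.

**Lemma 4.** Let $C\ge0$ and let $x_0,\dots,x_m$ satisfy $(x_{i-1}|x_{i+1})_{x_i}\le C$ and $d(x_i,x_{i+1})\ge2C+5\delta$. Then $(x_i|x_k)_{x_j}\le C+2\delta$ for $i<j<k$, and $d(x_0,x_m)\ge m\delta$.

*Proof.* **Step 1: one neighbor.** We show $(x_i|x_{j+1})_{x_j}\le C+\delta$ for $i<j$, by induction on $j$. The case $j=i+1$ is given. If $(x_i|x_j)_{x_{j-1}}\le C+\delta$, then
$$(x_i|x_{j-1})_{x_j}=d(x_{j-1},x_j)-(x_i|x_j)_{x_{j-1}}\ge C+4\delta .$$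
From $C\ge(x_{j-1}|x_{j+1})_{x_j}\ge\min\{(x_{j-1}|x_i)_{x_j},(x_i|x_{j+1})_{x_j}\}-\delta$, the minimum cannot be the first term, so $(x_i|x_{j+1})_{x_j}\le C+\delta$. Reversing the chain, $(x_{j-1}|x_k)_{x_j}\le C+\delta$ for $k>j$.

**Step 2: two arbitrary sides.** For $k=j+1$ we are done. Let $i<j$ and $k>j+1$. By the reversed statement at $x_{j+1}$, $(x_k|x_{j+1})_{x_j}=d(x_j,x_{j+1})-(x_j|x_k)_{x_{j+1}}\ge C+4\delta$. From $C+\delta\ge(x_i|x_{j+1})_{x_j}\ge\min\{(x_i|x_k)_{x_j},(x_k|x_{j+1})_{x_j}\}-\delta$ the minimum must be the first term, and $(x_i|x_k)_{x_j}\le C+2\delta$.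

**Step 3: length.** We have $d(x_0,x_{i+1})=d(x_0,x_i)+d(x_i,x_{i+1})-2(x_0|x_{i+1})_{x_i}\ge d(x_0,x_i)+(2C+5\delta)-2(C+2\delta)=d(x_0,x_i)+\delta$. Summing, $d(x_0,x_m)\ge m\delta$. $\square$

From now on fix $t\notin E(y)$, put $p_n=ty^n$ and $C=C_0+d(s,ts)$.

**Lemma 5.** There are $n_0$ and $D_0$, depending only on $y,t,s$ and the action, such that for $n\ge n_0$: $p=p_n$ is loxodromic, and if $q\in G$ commutes with $p^l$ for some $l\ge1$, then $d(qz,z)\le\tau(q)+D_0$ for every $z=y^{-m}s$ with $0\le m\le n$.

The point is that $D_0$ does not depend on $n$, nor on $q$ and $l$.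

*Proof.* **Step 1: $p$ is loxodromic.** Since $d(y^{-n}t^{-1}s,y^{-n}s)=d(s,ts)$,
$$(p^{-1}s|ps)_s=(y^{-n}t^{-1}s|ty^ns)_s\le(y^{-n}s|ty^ns)_s+d(s,ts)\le C .$$
Also $d(s,ps)\ge d(ts,ty^ns)-d(s,ts)\ge\tau n-d(s,ts)\ge2C+5\delta$ for $n\ge n_0$, which defines $n_0$. Translating by powers of $p$, Lemma 4 applies to the sequence $(p^is)_i$. So $d(s,p^ms)\ge m\delta$, and $p$ is loxodromic.

**Step 2: $z$ is close to the axis of $p$.** Let $z=y^{-m}s$, $0\le m\le n$. As $d(p^{-1}s,y^{-n}s)=d(s,ts)$, we have $(p^{-1}s|s)_z\le(y^{-n}s|s)_{y^{-m}s}+d(s,ts)\le C_y+d(s,ts)$. Let $u=p^{-A}s$, $v=p^As$ with $A\ge2$. Applying Lemma 4 at $p^{-1}s$ and at $s$,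
$$d(u,v)\ge d(u,p^{-1}s)+d(p^{-1}s,v)-2(C+2\delta)\ge d(u,p^{-1}s)+d(p^{-1}s,s)+d(s,v)-4(C+2\delta),$$
while, going from $u$ to $z$ through $p^{-1}s$ and from $z$ to $v$ through $s$,
$$d(u,z)+d(z,v)\le d(u,p^{-1}s)+d(p^{-1}s,s)+2(p^{-1}s|s)_z+d(s,v).$$
Subtracting and halving,
$$(u|v)_z\le C_1:=C_y+d(s,ts)+2C+4\delta ,$$
independently of $n$, $m$, $A$.

**Step 3: the points $q^jz$ are also close to it.** Let $q$ commute with $p^l$ and fix $J\ge1$. Now take $u=p^{-lB}s$, $v=p^{lB}s$ with $B$ large, depending on $J,q,z,p$. By commutation $d(q^ju,u)=d(q^jv,v)=d(q^js,s)$, which does not depend on $B$. We claim $(u|v)_{q^jz}\le C_2:=C_1+2\delta$ for $0\le j\le J$. Put $w=q^jz$. Then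
$$C_1\ge(u|v)_z=(q^ju|q^jv)_w\ge\min\{(q^ju|u)_w,\ (u|v)_w,\ (v|q^jv)_w\}-2\delta .$$
Here $(q^ju|u)_w\ge d(w,u)-d(u,q^ju)\to\infty$ as $B\to\infty$, and likewise for $v$. So for $B$ large the minimum is $(u|v)_w$, and the claim follows.

**Step 4: a coordinate along the axis.** Let $f(w)=\frac12\big(d(w,u)-d(w,v)\big)$, a $1$-Lipschitz function. Then
$$d(w,u)=f(w)+\tfrac12d(u,v)+(u|v)_w,\qquad d(w,v)=-f(w)+\tfrac12d(u,v)+(u|v)_w .$$
Insert this in the four-point inequality $d(w,w')+d(u,v)\le\max\{d(w,u)+d(w',v),\,d(w,v)+d(w',u)\}+2\delta$. We get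
$$d(w,w')\le|f(w)-f(w')|+2C_2+2\delta\quad\text{whenever }(u|v)_w,(u|v)_{w'}\le C_2. \tag{4}$$

**Step 5: $q$ acts on the coordinate almost as a translation.** Put $e=f(qz)-f(z)$. We claim
$$|f(q^{j+1}z)-f(q^jz)-e|\le2\delta\qquad(0\le j<J). \tag{5}$$
Put $w=qz$, $w'=z$, $u'=q^{-j}u$. As $B\to\infty$, the sum $d(w,w')+d(u,u')$ stays bounded, while $d(w,u')+d(w',u)$ and $d(w',u')+d(w,u)$ tend to infinity. By (2), each of these three sums is at most the maximum of the other two plus $2\delta$. So for $B$ large the last two differ by at most $2\delta$. Since $d(w,u')=d(q^jw,u)$ and $d(w',u')=d(q^jw',u)$, this says that $d(q^jw,u)-d(q^jw',u)$ and $d(w,u)-d(w',u)$ differ by at most $2\delta$. The same holds with $v$ in place of $u$. Half the difference of the two statements is (5).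

**Step 6: conclusion.** By (5), $d(q^Jz,z)\ge|f(q^Jz)-f(z)|\ge J(|e|-2\delta)$. By Step 3 and (4),
$$d(qz,z)\le|e|+2C_2+2\delta\le\tfrac1Jd(q^Jz,z)+2C_2+4\delta .$$
The outer inequality does not involve $B$. Let $J\to\infty$ and put $D_0=2C_2+4\delta$. $\square$

**Lemma 6.** For every $T\ge0$ there is $n(T)\ge n_0$ such that for $n\ge n(T)$, every $q\in G$ with $\tau(q)\le T$ that commutes with a positive power of $p_n$ commutes with a positive power of $y$.

*Proof.* Let $D=T+D_0$, let $R,M$ be the acylindricity constants for $\varepsilon=D$, and put $J=M$. Let $n\ge n_0$ with $n\ge J$ and $\tau(n-J)\ge R$. For $0\le j\le J$ put $c_j=y^{-j}qy^j$. For $J\le m\le n$ we have $0\le m-j\le n$, so Lemma 5 gives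
$$d(c_jy^{-m}s,y^{-m}s)=d(qy^{-(m-j)}s,y^{-(m-j)}s)\le D .$$
So the elements $c_0,\dots,c_M$ all move $y^{-J}s$ and $y^{-n}s$ by at most $D$. By (3) these points are at distance at least $\tau(n-J)\ge R$. At most $M$ elements can do this, so $c_i=c_j$ for some $i<j$, and $q$ commutes with $y^{j-i}$. $\square$

**Corollary 7.** Let $t\notin E(y)$.
(i) If $E^+(y)$ is torsion-free, then $E^+(p_n)$ is torsion-free for all large $n$.
(ii) If $h$ is loxodromic for the same action, then $p_n$ is not commensurable with $h$ for all large $n$.

*Proof.* (i) Let $n\ge n(0)$, and let $q\in E^+(p_n)$ have finite order. Then $\tau(q)=0$, so $q\in E^+(y)$ by Lemma 6, and $q=1$.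

(ii) Let $n\ge n(\tau(h))$ and suppose $gh^bg^{-1}=p_n^a$ with $a,b\ne0$. Then $q=ghg^{-1}$ satisfies $q^b=p_n^a$, so it commutes with $p_n^{|a|}$, and $\tau(q)=\tau(h)$. By Lemma 6, $q$ commutes with some $y^r$, $r\ge1$. So $y^r$ commutes with $q^b=p_n^a$, and $y^r\in E(p_n)$, which is virtually cyclic by (F2). Hence $y^{rc}=p_n^d$ with $c,d\ne0$, and $p_n$ commutes with $y^{rc}$. Thus $p_n\in E(y)$ and $t=p_ny^{-n}\in E(y)$, a contradiction. $\square$

## Killing a large power without leaving $\mathcal C$

**Proposition 8.** Let $(G,\Pi)\in\mathcal C$ and $t\in G$. There are $p\in t\Pi$ and $k_0$ such that for every $k\ge k_0$, with $L$ the normal closure of $p^k$ in $G$, $(G/L,\Pi L/L)\in\mathcal C$.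

*Proof.* **Step 1: three independent loxodromic elements.** Let $y$ be as in the definition of $\mathcal C$, loxodromic for an acylindrical action on a hyperbolic space (F1). Choose $x_0\in\Pi\setminus E(y)$. By Lemma 5 and Corollary 7(ii), applied with $x_0$ in the role of $t$ and $h=y$, for $n'$ large the element $y_1:=x_0y^{n'}\in\Pi$ is loxodromic and not commensurable with $y$. It will witness that the image of $\Pi$ stays outside $E(y)$.

Put $t'=t$ if $t\notin E(y)$, and $t'=tx_0$ otherwise. In both cases $t'\in t\Pi\setminus E(y)$. By Lemma 5 and Corollary 7, for $n$ large $p:=t'y^n\in t\Pi$ is loxodromic, $E^+(p)$ is torsion-free, and $p$ is commensurable with neither $y$ nor $y_1$. By (F3), $\{E(y),E(y_1),E(p)\}\hookrightarrow_hG$.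

**Step 2: the filling.** By (F2), $E^+(p)$ is torsion-free and virtually cyclic, so it is infinite cyclic. It is normal in $E(p)$, and $\langle p^k\rangle$ is characteristic in it. So $\langle p^k\rangle\lhd E(p)$ for *every* $k$. This is what will let us choose exponents freely. Let $F$ be the finite set of (F5). Only finitely many powers of $p$ lie in $F$, and $1\notin F$. So there is $k_0\ge1$ with $\langle p^k\rangle\cap F=\emptyset$ for all $k\ge k_0$. Fix such $k$ and apply (F5) with the normal subgroups $1,\,1,\,\langle p^k\rangle$. Denote images in $\bar G=G/L$ by bars. Then $E(y)\cap L=E(y_1)\cap L=1$, so $E(y)$ and $E(y_1)$ embed in $\bar G$, and $\{\overline{E(y)},\overline{E(y_1)},\overline{E(p)}\}\hookrightarrow_h\bar G$.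

**Step 3: $\bar y$ shows that $(\bar G,\bar\Pi)\in\mathcal C$.** We check the requirements in turn.

* *$\bar y$ is generalized loxodromic.* It has infinite order and lies in the virtually cyclic subgroup $\overline{E(y)}$, which is hyperbolically embedded in $\bar G$ by (F6). Apply (F1).
* *$E_{\bar G}(\bar y)=\overline{E(y)}$.* The inclusion $\supseteq$ is clear. If $g\bar y^mg^{-1}=\bar y^{\pm m}$ with $m\ge1$, then $\overline{E(y)}\cap g\overline{E(y)}g^{-1}$ contains $\bar y^m$, so it is infinite, and $g\in\overline{E(y)}$ by (F4).
* *$E^+_{\bar G}(\bar y)=\overline{E^+(y)}$, which is torsion-free.* Let $e\in E(y)$ be such that $\bar e$ commutes with $\bar y^m$. Then $[e,y^m]\in E(y)\cap L=1$, so $e\in E^+(y)$. The converse is clear, and $\overline{E^+(y)}\cong E^+(y)$ since $E(y)$ embeds.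
* *$\bar\Pi\not\subset E_{\bar G}(\bar y)$.* Otherwise $\bar y_1\in\bar\Pi$, which has infinite order, would lie in $\overline{E(y)}\cap\overline{E(y_1)}$. This intersection is finite by (F4). $\square$

## Countably many fillings with coprime exponents

**Theorem B.** Let $G$ be a countable group and $\Pi\lhd G$ a finitely generated normal subgroup with $(G,\Pi)\in\mathcal C$. For every $N\lhd G/\Pi$ there is $L\lhd G$ such that $L\Pi/\Pi=N$, $C_{G/L}(\Pi L/L)=1$, and $\Pi/\Gamma$ is infinite and centerless, where $\Gamma=L\cap\Pi$. Moreover $\Gamma\lhd G$ and $N=\ker\big(G/\Pi\to{\rm Out}(\Pi/\Gamma)\big)$, where the map is induced by conjugation.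

*Proof.* **Step 1: construction of $L$.** Enumerate $N=\{\nu_1,\nu_2,\dots\}$, repetitions allowed, and choose $t_i\in G$ mapping to $\nu_i$. We construct normal subgroups $1=L_0\le L_1\le\cdots$ of $G$ with $(G/L_i,\Pi L_i/L_i)\in\mathcal C$ for all $i$. Write $\langle\langle\,\cdot\,\rangle\rangle$ for normal closure in $G$.

Given $L_{i-1}$, apply Proposition 8 in $G/L_{i-1}$ to the image of $t_i$. The resulting element lies in the image of $t_i\Pi$; lift it to $p_i\in t_i\Pi$. We get an exponent $k_i\ge1$ such that $L_i'=L_{i-1}\langle\langle p_i^{k_i}\rangle\rangle$ satisfies $(G/L_i',\Pi L_i'/L_i')\in\mathcal C$. Now apply Proposition 8 in $G/L_i'$ to the image of the same $t_i$. It gives $p_i'\in t_i\Pi$ for which every large exponent is allowed. Choose $k_i'$ large and coprime to $k_i$, and put $L_i=L_i'\langle\langle p_i'^{\,k_i'}\rangle\rangle$. Then $(G/L_i,\Pi L_i/L_i)\in\mathcal C$. Finally $L=\bigcup_iL_i$.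

**Step 2: the image of $L$ is $N$.** $L$ is the normal closure of all $p_i^{k_i}$ and $p_i'^{\,k_i'}$. As $p_i,p_i'\in t_i\Pi$, its image in $G/\Pi$ is the normal closure of all $\nu_i^{k_i}$ and $\nu_i^{k_i'}$. This lies in $N$ because $N$ is normal, and it contains every $\nu_i$ because $\gcd(k_i,k_i')=1$. So $L\Pi/\Pi=N$.

**Step 3: the centralizer stays trivial in the limit.** Let $\varphi\in G$ have image centralizing $\Pi L/L$, and let $z_1,\dots,z_r$ generate $\Pi$. The finitely many elements $[\varphi,z_j]$ lie in $L=\bigcup_iL_i$, so they all lie in one $L_i$. Then $\varphi L_i$ commutes with generators of $\Pi L_i/L_i$. By Lemma 2 for $(G/L_i,\Pi L_i/L_i)$, $\varphi\in L_i\le L$. Hence $C_{G/L}(\Pi L/L)=1$.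

**Step 4: $\Pi/\Gamma$ is infinite.** If $\Gamma$ had finite index in $\Pi$, it would be finitely generated, so $\Gamma\le L_i$ for some $i$. Then $\Pi L_i/L_i\cong\Pi/(\Pi\cap L_i)$ would be a quotient of $\Pi/\Gamma$, hence finite. But it contains an element of infinite order, by the definition of $\mathcal C$.

**Step 5: the kernel.** Lemma 1 now gives $\Gamma\lhd G$, that $\Pi/\Gamma$ is centerless, and $\ker(G/\Pi\to{\rm Out}(\Pi/\Gamma))=L\Pi/\Pi=N$. $\square$

## Filling geodesics and reflections of the circle: $({\rm Aut}(\pi),\pi)\in\mathcal C$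

Fix a hyperbolic metric on $S$, so that $\pi$ is a torsion-free cocompact Fuchsian group acting on $\mathbb H^2$ and on the circle $\partial=\partial\mathbb H^2=\partial\pi$. We use these textbook facts. Every $1\ne h\in\pi$ is hyperbolic, with attracting and repelling fixed points $h^+,h^-$ on $\partial$. By discreteness, two nontrivial elements have either the same or disjoint fixed-point pairs. The action on $\partial$ is minimal: every orbit is dense. Two disjoint pairs of points of $\partial$ are *linked* if each separates the other, that is, if the corresponding geodesics cross. For instance, among the four points $1,i,-1,-i$ of the unit circle, $\{1,-1\}$ and $\{i,-i\}$ are linked, while $\{1,i\}$ and $\{-1,-i\}$ are not.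

We need one element $y\in\pi$ that is loxodromic for ${\rm Aut}(\pi)$ and such that no torsion commutes with a power of it. Both properties will come from $y$ having an axis that is crossed a great deal.

**Lemma 9.** There is $1\ne y\in\pi$ such that every geodesic of $\mathbb H^2$ crosses (transversally) some $\pi$-translate of the axis of $y$.

*Proof.* **Step 1: the pairs $(h^-,h^+)$, $1\ne h\in\pi$, are dense in $\partial\times\partial$.** It suffices to find, for disjoint open arcs $A,B$, some $h\ne1$ with $h^-\in A$ and $h^+\in B$. Attracting fixed points are dense: the orbit of $f^+$ consists of the points $(gfg^{-1})^+$, and it is dense by minimality. So there are $f,k\ne1$ with $f^+\in B$, $k^+\in A$. If $\{f^\pm\}=\{k^\pm\}$, then $f^+\ne k^+$ forces $f^-=k^+\in A$, and $h=f$ works. Otherwise $f^\pm,k^\pm$ are four distinct points. Choose pairwise disjoint closed arcs $P\subset B$, $Q\subset A$, $P'$, $Q'$ that are neighborhoods of $f^+,k^+,f^-,k^-$ respectively. For $n$ large, $k^{-n}(\partial\setminus{\rm int}\,Q)\subset Q'$ and $f^n(Q')\subset{\rm int}\,P$. So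 $h=f^nk^{-n}$ maps $\partial\setminus{\rm int}\,Q$ into ${\rm int}\,P$; in particular $h\ne1$ and $h(P)\subset{\rm int}\,P$. Taking complements, $h^{-1}(\partial\setminus{\rm int}\,P)\subset{\rm int}\,Q$, so $h^{-1}(Q)\subset{\rm int}\,Q$. For $x\in P$ with $x\ne h^-$, the points $h^jx$ stay in the closed arc $P$ and converge to $h^+$. So $h^+\in P\subset B$, and in the same way $h^-\in Q\subset A$.

**Step 2: $\pi$ acts topologically transitively on pairs of distinct points.** Let $A,B$ be disjoint open arcs, and let $A',B'$ be open arcs with $\overline{A'}\cap\overline{B'}=\emptyset$. Products of this kind form a basis, so it suffices to find $g$ and $n$ with $g^n(A\times B)\cap(A'\times B')\ne\emptyset$. By Step 1, passing to disjoint subarcs of $A$ and $B'$ if these meet, there is $g$ with $g^-\in A$ and $g^+\in B'$. The compact set $\partial\setminus A$ does not contain $g^-$, so for $n$ large $g^n(\partial\setminus A)$ lies in a small neighborhood of $g^+\notin\overline{A'}$, and $g^nA\supset A'$. For $b\in B$ we have $b\ne g^-$, so $g^nb\in B'$ for $n$ large. Choose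 $a\in A$ with $g^na\in A'$. Then $g^n(a,b)\in A'\times B'$.

**Step 3: one axis in many positions.** Given nonempty open sets $U_1,\dots,U_r$ of pairs of distinct points, put $g_1=1$ and $W_1=U_1$. Given a nonempty open $W_{i-1}$, Step 2 provides $g_i$ with $g_iW_{i-1}\cap U_i\ne\emptyset$; put $W_i=W_{i-1}\cap g_i^{-1}U_i$. Then $W=W_r=\bigcap_ig_i^{-1}U_i$ is nonempty and open. By Step 1 there is $y\ne1$ with $(y^-,y^+)\in W$, and then $\big((g_iyg_i^{-1})^-,(g_iyg_i^{-1})^+\big)\in U_i$ for all $i$.

**Step 4: enough positions to cross everything.** Let $K\subset T^1\mathbb H^2$ be compact with $\pi K=T^1\mathbb H^2$. For $v\in K$, the geodesic tangent to $v$ and the geodesic orthogonal to $v$ at its foot point cross. Linking is an open condition. So there are a neighborhood $O_v$ of $v$ and a nonempty open set $U_v$ of pairs such that every pair in $U_v$ is linked with the endpoint pair of the geodesic tangent to any $v'\in O_v$. Cover $K$ by $O_{v_1},\dots,O_{v_r}$, and take $y$ from Step 3 for $U_{v_1},\dots,U_{v_r}$. Any geodesic has a $\pi$-translate tangent to a vector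 of $K$, hence to a vector of some $O_{v_i}$. This translate crosses the axis of $g_iyg_i^{-1}$, which is a translate of the axis of $y$. Translating back, the original geodesic crosses a translate of the axis of $y$. $\square$

Fix such a $y$.

**Lemma 10.** $y$ is generalized loxodromic in ${\rm Aut}(\pi)$.

*Proof.* **Step 1: $y$ is filling.** We show that every closed curve in the free homotopy class of $y$ meets every essential simple closed curve. An essential simple closed curve is freely homotopic to a closed geodesic. By Lemma 9 the lifts of that geodesic cross translates of the axis of $y$. Lifts of freely homotopic curves have the same endpoint pairs, so any curve homotopic to $y$ has a lift whose endpoint pair is linked with that of a lift of the simple closed curve. These two lifts intersect.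

**Step 2: $y$ acts as a pseudo-Anosov.** By the pointed Dehn–Nielsen–Baer theorem, ${\rm Aut}(\pi)\cong{\rm Mod}^\pm(S,*)$, with $\pi={\rm Inn}(\pi)$ corresponding to the point-pushing subgroup (Birman). By Kra's theorem (Acta Math. 1981; Farb–Margalit, *Primer*, Thm 14.6), the push along a filling loop is pseudo-Anosov on $S\setminus *$.

**Step 3: the acylindrical action.** The curve graph of $S\setminus *$ is hyperbolic and pseudo-Anosovs act loxodromically on it (Masur–Minsky, Invent. 1999). The action of the orientation-preserving group is acylindrical (Bowditch, Invent. 2008). So is the action of the index-$2$ overgroup: if $g,g'$ are orientation-reversing and both move $x,x'$ by at most $\varepsilon$, then $g^{-1}g'$ is orientation-preserving and moves $x,x'$ by at most $2\varepsilon$. So if $d(x,x')$ exceeds the constants $R$ for $\varepsilon$ and for $2\varepsilon$, at most $M(\varepsilon)+M(2\varepsilon)$ elements of the full group move both points by at most $\varepsilon$. Apply (F1). $\square$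

**Lemma 11.** $E^+(y)$, computed in ${\rm Aut}(\pi)$, is torsion-free.

*Proof.* **Step 1: the action on the circle.** ${\rm Aut}(\pi)$ acts on $\partial\pi=\partial$ by homeomorphisms, extending the action of $\pi={\rm Inn}(\pi)$ and compatibly with (1). The action is faithful: if $\varphi$ acts trivially, then $\varphi(g)=\varphi g\varphi^{-1}$ and $g$ act equally for all $g\in\pi$, so $\varphi(g)=g$ for all $g$.

**Step 2: a torsion element of $E^+(y)$ would be a reflection.** Let $\sigma\ne1$ have finite order and commute with $y^m$, $m\ge1$. Then $\sigma$ maps the attracting point of $y^m$ to the attracting point of $\sigma y^m\sigma^{-1}=y^m$, and likewise the repelling one. So $\sigma$ fixes $y^+$ and $y^-$. A finite-order orientation-preserving homeomorphism of the circle with a fixed point is trivial, because an increasing homeomorphism of an interval with $x<f(x)$ has $x<f(x)<f^2(x)<\cdots$, and similarly if $f(x)<x$. So $\sigma$ reverses orientation, and $\sigma^2=1$. An orientation-reversing homeomorphism of the circle has exactly two fixed points: a lift $f$ to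 $\mathbb R$ is decreasing with $f(x+1)=f(x)-1$, so $f(x)-x$ decreases strictly and continuously by $2$ over a period and is an integer at exactly two points of the circle. Hence ${\rm Fix}(\sigma)=\{y^+,y^-\}$.

**Step 3: no pair $\{gy^+,gy^-\}$ with $g\in\pi$ is linked with $\{y^+,y^-\}$.** Suppose one is. Put $\sigma'=g\sigma g^{-1}$, an orientation-reversing involution with ${\rm Fix}(\sigma')=\{gy^+,gy^-\}$. Consider
$$r=\sigma'\sigma=g\,\sigma g^{-1}\sigma^{-1}=g\,\sigma(g)^{-1}\in\pi .$$
Since ${\rm Fix}(\sigma')\ne{\rm Fix}(\sigma)$, $r\ne1$; so $r$ is hyperbolic. From $\sigma r\sigma=\sigma\sigma'=r^{-1}$ and $\sigma'r\sigma'=\sigma\sigma'=r^{-1}$, both $\sigma$ and $\sigma'$ interchange $r^+$ and $r^-$. Let $I_1,I_2$ be the two arcs of $\partial\setminus\{r^\pm\}$. The arc from $r^-$ counterclockwise to $r^+$ is mapped by an orientation-reversing map that swaps $r^\pm$ onto the arc from $r^+$ clockwise to $r^-$, which is the same arc. So $\sigma$ and $\sigma'$ each preserve $I_1$ and $I_2$ and reverse their direction. A direction-reversing homeomorphism of an open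 arc has exactly one fixed point. Let $u_i$ be that of $\sigma$ in $I_i$, and $u_i'$ that of $\sigma'$.

Order $I_i$ so that points increase toward $r^+$. Then $\sigma'(u_i)=\sigma'\sigma(u_i)=r(u_i)>u_i$. If $u_i'\le u_i$, then, as $\sigma'$ reverses the order, $\sigma'(u_i)\le\sigma'(u_i')=u_i'\le u_i$, a contradiction. So $u_i'>u_i$ for $i=1,2$. Both points of $\{u_1',u_2'\}$ are nearer to $r^+$, and the cyclic order on the circle is
$$r^+,\ u_1',\ u_1,\ r^-,\ u_2,\ u_2' .$$
So $\{u_1',u_2'\}={\rm Fix}(\sigma')$ and $\{u_1,u_2\}={\rm Fix}(\sigma)$ are not linked, contrary to assumption.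

**Step 4: contradiction.** By Lemma 9, applied to the axis of $y$ itself, this axis crosses some $\pi$-translate of itself. So some $\{gy^+,gy^-\}$ with $g\in\pi$ is linked with $\{y^+,y^-\}$, against Step 3. Hence no such $\sigma$ exists. $\square$

**Proposition 12.** $({\rm Aut}(\pi),\pi)\in\mathcal C$.

*Proof.* Lemmas 10 and 11 give the first two requirements for $y\in\pi$. By (F2), $E(y)$ is virtually cyclic, and $\pi$ is not, so $\pi\not\subset E(y)$. $\square$

## Proofs of Theorems A and A′

**Proof of Theorem A.** ${\rm Aut}(\pi)$ is countable, because $\pi$ is countable and finitely generated and an automorphism is determined by the images of generators. By Proposition 12 we may apply Theorem B to $G={\rm Aut}(\pi)$, $\Pi=\pi={\rm Inn}(\pi)$, $G/\Pi={\rm Out}(\pi)={\rm Mod}_S$. We obtain $\Gamma\le\pi$, normal in ${\rm Aut}(\pi)$, hence characteristic in $\pi$ by (1). Again by (1), the conjugation map $G/\Pi\to{\rm Out}(\Pi/\Gamma)$ is the natural map ${\rm Out}(\pi)\to{\rm Out}(\pi/\Gamma)$. So $N=\ker({\rm Out}(\pi)\to{\rm Out}(\pi/\Gamma))$, with $\pi/\Gamma$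 infinite and centerless. $\square$

**Proof of Theorem A′.** Let $G=\tilde\Lambda\supseteq\pi$, a countable group, and let $y$ be as in Lemma 9. The acylindrical action of ${\rm Aut}(\pi)$ used in Lemma 10 restricts to an acylindrical action of $G$ with $y$ loxodromic. Moreover $E_G^+(y)\le E^+_{{\rm Aut}(\pi)}(y)$ is torsion-free, and $\pi\not\subset E_G(y)$ since $E_G(y)\le E_{{\rm Aut}(\pi)}(y)$. So $(G,\pi)\in\mathcal C$, and Theorem B applies with $G/\pi=\Lambda$. Normality of $\Gamma$ in $\tilde\Lambda$ is, by (1), $\tilde\Lambda$-invariance. $\square$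

Kernels of the maps ${\rm Out}(\pi)\to{\rm Out}(\pi/\Gamma)$ are always normal. So, for every genus $g\ge2$, the normal subgroups of ${\rm Mod}_S$ are *exactly* these kernels with $\Gamma$ characteristic, and it suffices to use $\Gamma$ of infinite index with $\pi/\Gamma$ centerless. For the subgroup $N^+$ in genus $2$ with which we began, Theorem A provides a quotient $Q=\pi/\Gamma$ on which $T$ is inner and $R$ is not. This $Q$ is infinite and centerless, and by the computation at the start it is perfect.
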